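# Rank-$d$ projective modules with trivial determinant over a ring of dimension $d$ on which $A^d$ is cancellative

## 1. Projective modules, determinants, unimodular elements, cancellation

All rings are commutative and Noetherian, all modules are finitely generated. Let $A$ be a ring of dimension $d$.

**Definition 1 (rank and determinant).** A projective $A$-module $P$ has rank $r$ if $P_{\mathfrak m}\cong A_{\mathfrak m}^r$ for every maximal ideal $\mathfrak m$. If $P$ has rank $d$, it has *trivial determinant* if $\wedge^d(P)\cong A$. A projective module of rank $1$ is called invertible; $L^{-1}$ denotes the dual of an invertible module $L$, and $L\otimes L^{-1}\cong A$.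

Example. Let $N=x_0^2+x_1^2$, let $A$ be the degree $0$ part of $\mathbb R[x_0,x_1][1/N]$ and $L$ the degree $1$ part. Then $L$ is invertible, and multiplication by $N^{-1}$ gives $L\otimes L\cong A$, so $L\cong L^{-1}$. An element $f\in L$ satisfies $f(-x)=-f(x)$ on the unit circle, so it has a zero there, and therefore no $f\in L$ generates $L$. So $L$ is not free, while $L\oplus L\cong L\oplus L^{-1}$ has determinant $L\otimes L^{-1}\cong A$. In general $L\oplus L^{-1}\oplus A^{d-2}$ has rank $d$ and trivial determinant.

**Definition 2 (unimodular element).** Let $V$ be projective. An element $v\in V$ is *unimodular* if there is a linear map $\phi:V\to A$ with $\phi(v)=1$.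

Then $V=\ker\phi\oplus Av$ with $Av\cong A$, so $V/Av\cong\ker\phi$ is projective and $(V/Av)\oplus A\cong V$. A pointwise criterion will be used: *$v$ is unimodular if and only if $v\notin\mathfrak mV$ for every maximal ideal $\mathfrak m$.* Only one direction needs an argument. The elements $\phi(v)$, $\phi\in\mathrm{Hom}(V,A)$, form an ideal. If $v\notin\mathfrak mV$, some linear form on $V/\mathfrak mV$ is nonzero on $v$; it lifts to $V\to A$ because $V$ is projective, so the ideal is not contained in $\mathfrak m$. Geometrically, $v$ is a section without zeros.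

Example. In $A=\mathbb R[x,y,z]/(x^2+y^2+z^2-1)$ the vector $v=(x,y,z)\in A^3$ is unimodular: take $\phi(a,b,c)=xa+yb+zc$.

**Definition 3 (cancellative).** A projective $A$-module $P$ is *cancellative* if $P\oplus A^m\cong Q\oplus A^m$ for some $m\ge0$ and some projective $A$-module $Q$ implies $P\cong Q$.

Example. With $A$ and $v$ as in the last example, $d=2$ and $A^2$ is not cancellative. Put $Q=A^3/Av$, so that $Q\oplus A\cong A^3$. The fiber of $Q$ at a point $p$ of the real sphere is $\mathbb R^3/\mathbb Rp\cong T_pS^2$. A basis of $Q$ would trivialize the tangent bundle of $S^2$, contradicting the hairy ball theorem.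

Two theorems about cancellation frame what follows. By Bass, every projective $A$-module of rank $>d$ is cancellative. So rank $d$ is the first critical rank. Bhatwadekar proved that if $\dim A=2$, $P$ is projective of rank $2$ and $\wedge^2(P)\oplus A$ is cancellative, then $P$ is cancellative. If $P$ has trivial determinant, then $\wedge^2(P)\oplus A\cong A^2$. So, for $\dim A=2$: if $A^2$ is cancellative, every projective module of rank $2$ with trivial determinant is cancellative. The determinant hypothesis cannot be dropped: there is a smooth real affine surface $A$ with $A^2$ cancellative but $K_A\oplus A$ not cancellative, where $K_A$ is the canonical module.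

The question of this lecture, taken from Manoj Kumar Keshari, "Cancellation problem for projective modules over affine algebras", arXiv:0708.2961 (2007), is whether this persists in all dimensions.

**Question.** *Let $A$ be a ring of dimension $d$ such that $A^d$ is cancellative. Is every projective $A$-module of rank $d$ with trivial determinant cancellative?*

The answer is no for every $d\ge3$. We prove the following.

**Theorem 1.** There is a regular domain $A$ of dimension $4$ and an invertible $A$-module $L$ with $L\cong L^{-1}$ such that $A^4$ is cancellative, but $P=L\oplus L\oplus A^2$, which satisfies $\wedge^4P\cong A$, is not.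

**Theorem 2.** For every $d\ge3$ there are a field $k$ of characteristic $0$, a smooth affine $k$-domain $A$ of dimension $d$ and an invertible $A$-module $L$ such that $A^d$ is cancellative, but $P=L\oplus L^{-1}\oplus A^{d-2}$, which has trivial determinant, is not.

**Corollary.** The statement "if $\dim A=d$ and $A^d$ is cancellative, then every projective $A$-module of rank $d$ with trivial determinant is cancellative" holds for all rings of dimension $d$ if and only if $d\le2$.

Theorem 1 already answers the question, and its proof uses only vector bundles on $\mathbb{RP}^4$ and Stiefel–Whitney classes. Theorem 2 runs the same mechanism with Chern classes modulo $3$.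

## 2. Dimensions at most two, and modules with a large free summand

If $d=0$, a projective module of rank $0$ is $0$, and there is nothing to prove. If $d=1$ and $P$ has rank $1$ and trivial determinant, then $P\cong\wedge^1P\cong A$. If $A\oplus A^m\cong Q\oplus A^m$, then $Q$ has rank $1$, and applying $\wedge^{m+1}$ gives $A\cong Q$. So $P$ is cancellative, with no hypothesis. For $d=2$ the answer is yes by Bhatwadekar's theorem.

Which $P$ should we test when $d\ge3$? Suppose $P=A^{d-1}\oplus M$ has rank $d$ and trivial determinant. Then $M$ has rank $1$ and $M\cong\wedge^dP\cong A$, so $P\cong A^d$. Thus a non-free $P$ with trivial determinant has a free summand of rank at most $d-2$, and $L\oplus L^{-1}\oplus A^{d-2}$ has the most free shape possible. This is the shape in both theorems (in Theorem 1, $L\cong L^{-1}$).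

## 3. Cancellation and orbits of unimodular vectors

**Lemma 1.** Let $P$ be projective, $V=P\oplus A$, $e=(0,1)$, let $v\in V$ be unimodular and $Q=V/Av$. Then $Q\oplus A\cong P\oplus A$. If $Q\cong P$, there is $g\in\mathrm{Aut}(V)$ with $g(e)=v$.

*Proof.* The first claim was noted after Definition 2. If $Q\cong P$, choose $\phi$ with $\phi(v)=1$ and put $Q'=\ker\phi\cong Q\cong P$. Then $V=Q'\oplus Av$. Let $g$ map $P$ to $Q'$ by an isomorphism and $e$ to $v$. $\square$

**Lemma 2.** If $\dim A=d$, then $A^d$ is cancellative if and only if $A^{d+1}/Av\cong A^d$ for every unimodular $v\in A^{d+1}$.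

*Proof.* Since $(A^{d+1}/Av)\oplus A\cong A^{d+1}$, the condition is necessary. Conversely let $Q\oplus A^m\cong A^{d+m}$; we may assume $m\ge1$. Then $(Q\oplus A)\oplus A^{m-1}\cong A^{d+1}\oplus A^{m-1}$, and $A^{d+1}$ has rank $>d$, so $Q\oplus A\cong A^{d+1}$ by Bass. If $v$ is the image of $(0,1)$ in $A^{d+1}$, then $v$ is unimodular and $Q\cong A^{d+1}/Av\cong A^d$. $\square$

So we need a ring on which every unimodular vector of $A^{d+1}$ has free quotient, together with a unimodular $v\in P\oplus A$ that is not in the $\mathrm{Aut}(P\oplus A)$-orbit of $e$.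

## 4. Why characteristic classes of $Q$ fail, and a bundle of rank $d+1$ over a space of dimension $d+1$

To show $Q=V/Av\not\cong P$, the first thing to try is a characteristic class: compare the Chern classes of $Q$ and $P$, or, over $\mathbb R$, the Stiefel–Whitney classes of the real vector bundles they define. This stops at once. By construction $Q\oplus A\cong P\oplus A$, and $c(Q\oplus A)=c(Q)$, $w(Q\oplus 1)=w(Q)$. Hence all these classes agree on $Q$ and $P$, for every $v$.

The way past this is to apply characteristic classes not to $Q$ but to a bundle made from a hypothetical isomorphism $Q\cong P$. By Lemma 1 such an isomorphism gives $g\in\mathrm{Aut}(V)$ with $g(e)=v$. In topology, over a base $X$ of dimension $d$, glue the two ends of $V\times[0,1]$ by $g$ to get a bundle $W$ over $X\times S^1$.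

Example. For $X$ a point, $V=\mathbb R$ and $g=-1$, this is the Möbius bundle on $S^1$; for $g=1$ it is the trivial bundle.

Now $W$ has rank $d+1$ and its base has dimension $d+1$, so it has a top characteristic class that counts the zeros of any section. Two computations of this class compete. First, a path of sections of $V$ from $e$ to $v$ closes up to a section of $W$, because $g(e)=v$; we choose $v$ so that the count of its zeros is nonzero. Second, $W$ restricts to $V$ on $X$, so its characteristic classes are known up to terms involving the circle direction; if $V$ is suitably twisted, this forces the top class to vanish. The contradiction shows that $g$ does not exist.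

For $V=A^{d+1}$ the second computation must give no such constraint, if $A^d$ is to be cancellative. We check this contrast in both settings.

## 5. Real projective $4$-space: proof of Theorem 1

Let $N=\sum_{i=0}^4x_i^2$, let $A_0$ be the degree $0$ part of $\mathbb R[x_0,\dots,x_4][1/N]$, the coordinate ring of $X_0=\mathbb P^4_{\mathbb R}\setminus\{N=0\}$. Since $N$ has no real zeros, $X_0(\mathbb R)=\mathbb{RP}^4$. Let
$$S=\{f\in A_0: f(x)\ne0\ \text{for all }x\in\mathbb{RP}^4\},\qquad A=S^{-1}A_0,$$
a Noetherian domain. Let $L$ be the $A$-module of $\mathcal O(1)$, that is, the degree $1$ part of $\mathbb R[x_0,\dots,x_4][1/N]$ localized at $S$. As $N$ trivializes $\mathcal O(2)$, we have $L\otimes L\cong A$ and $L^{-1}\cong L$. Put $P=L\oplus L\oplus A^2$; then $\wedge^4P\cong L^{\otimes2}\cong A$.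

**Step 1: maximal ideals of $A$.** This step shows that $A$ sees only real points. For $x\in\mathbb{RP}^4$ let $\mathfrak m_x\subset A_0$ be its maximal ideal; it is disjoint from $S$. If an ideal of $A_0$ has generators $f_1,\dots,f_r$ without common zero in $\mathbb{RP}^4$, it contains $\sum f_i^2\in S$. So the generators of a prime disjoint from $S$ have a common zero $x$, and the prime lies in $\mathfrak m_x$. Hence the maximal ideals of $A$ are exactly those generated by the $\mathfrak m_x$. The local rings are those of the smooth variety $X_0$ at real points, regular of dimension $4$. So $A$ is regular of dimension $4$.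

**Step 2: bundles determine modules.** This step reduces isomorphism questions over $A$ to topology. Let $M$ be a projective $A$-module, $M=pA^n$ with $p$ an idempotent matrix over $A$. Let $M^{top}$ be the real vector bundle on $\mathbb{RP}^4$ with fiber $p(x)\mathbb R^n=M/\mathfrak m_xM$ at $x$; its module of sections is $M\otimes_AC(\mathbb{RP}^4)$. For example, $L$ is the image of $p=(x_ix_j/N)$, via $L\to A^5$, $f\mapsto(x_if/N)_i$, and $A^5\to L$, $(c_i)\mapsto\sum c_ix_i$, whose composite on $L$ is $f\mapsto f\sum x_i^2/N=f$. So $\lambda:=L^{top}$ is the tautological line bundle, the nontrivial one.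

*Claim: if $M^{top}\cong M'^{top}$, then $M\cong M'$.* Write $M'=p'A^{n'}$. An isomorphism $\phi:M^{top}\to M'^{top}$, extended by $0$ on $\ker p(x)$, is a matrix $\Phi=p'\Phi p$ of continuous functions. The functions $x_ix_j/N$ separate the points of $\mathbb{RP}^4$, because the matrix $xx^T/|x|^2$ determines the line $\mathbb Rx$. So the image of $A$ in $C(\mathbb{RP}^4)$ is dense by Stone–Weierstrass. Approximate the entries of $\Phi$ by elements of $A$, giving a matrix $\Phi_1$ over $A$, and put $\Phi'=p'\Phi_1p$, which defines $\phi'\in\mathrm{Hom}_A(M,M')$. By compactness $\|\phi_x^{-1}\|$ is bounded in $x$. If the approximation is close enough, then $\|\phi_x^{-1}(\phi'_x-\phi_x)\|<1$ for all $x$, so $\phi'_x=\phi_x(1+\phi_x^{-1}(\phi'_x-\phi_x))$ is bijective for all $x$. Thus $\phi'$ is bijective modulo every maximal ideal of $A$. By Nakayama $\phi'$ is onto. As $M'$ is projective, the kernel is a direct summand of $M$, hence projective, and its rank is $0$. So $\phi'$ is an isomorphism.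

**Step 3: $A^4$ is cancellative.** By Lemma 2 we must show that $Q=A^5/Av$ is free for every unimodular $v\in A^5$. View $v$ as a map $\mathbb{RP}^4\to\mathbb R^5\setminus0$ and put $\bar v=v/|v|:\mathbb{RP}^4\to S^4$. The fiber of $Q^{top}$ at $x$ is $\mathbb R^5/\mathbb Rv(x)\cong \bar v(x)^\perp$. So $Q^{top}\cong\bar v^*\mathcal E$, where $\mathcal E$ is the bundle on $S^4$ with $\mathcal E_y=y^\perp$, and $Q^{top}$ depends only on the homotopy class of $\bar v$.

By Hopf, $[\mathbb{RP}^4,S^4]=H^4(\mathbb{RP}^4;\mathbb Z)=\mathbb Z/2$, detected by the mod $2$ degree. We exhibit a map of degree $1$ with trivial pullback. Fix a unit vector $\epsilon\in\mathbb R^5$ and put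
$$r(x)=R_x\epsilon,\qquad R_x=1-2xx^T\quad(|x|=1).$$
Here $R_x$ is the reflection in $x^\perp$ and depends only on $[x]$. We have $r(x)=-\epsilon$ iff $\epsilon=(x\cdot\epsilon)x$ iff $x=\pm\epsilon$, a single point of $\mathbb{RP}^4$. For $u\perp\epsilon$,
$$r([\epsilon+u])=\epsilon-\frac{2(\epsilon+u)}{1+|u|^2}=-\epsilon-2u+O(|u|^2).$$
So $-\epsilon$ is a regular value with one preimage, and $r$ has mod $2$ degree $1$. Hence $\bar v$ is homotopic to a constant map or to $r$. A constant map pulls $\mathcal E$ back to a trivial bundle. The bundle $r^*\mathcal E$ is trivial too: $R_x:\epsilon^\perp\to r(x)^\perp$ is an isomorphism depending only on $[x]$. Hence $Q^{top}$ is trivial, and $Q\cong A^4$ by Step 2.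

**Step 4: the unimodular vector in $P\oplus A$.** This step writes down the vector whose quotient will violate cancellation. Let $V=P\oplus A$, $e=(0,1)$ and
$$s=\Big(x_1,\ x_2,\ \frac{x_3x_0}N,\ \frac{x_4x_0}N\Big)\in P,\qquad b=\frac{x_3^2+x_4^2}N,\qquad v=(s,\,2b-1)\in V.$$
At a zero of $s$ we have $x_1=x_2=0$ and either $x_0=0$ or $x_3=x_4=0$. So the zeros of $s$ in $\mathbb{RP}^4$ are $y_0=[1:0:0:0:0]$ and the points of $Z'=\{x_0=x_1=x_2=0\}$. In the chart $x_0=1$, $s=(x_1,x_2,x_3/N,x_4/N)$ with $N(y_0)=1$, so the derivative of $s$ at $y_0$ is the identity. Further $b(y_0)=0$, and $b=1$ on $Z'$ since $N=x_3^2+x_4^2$ there. So the last component of $v$ is $-1$ at $y_0$ and $1$ on $Z'$; $v$ vanishes nowhere on $\mathbb{RP}^4$, and it is unimodular by Step 1 and the pointwise criterion. Let $Q=V/Av$; then $Q\oplus A\cong P\oplus A$. Suppose, for a contradiction, that $Q\cong P$. By Lemma 1 there is $g\in\mathrm{Aut}(V)$ with $g(e)=v$. It acts on $V^{top}=2\lambda\oplus3$, where $3$ denotes the trivial bundle of rank $3$. The function $\det g$ has no zeros on the connected space $\mathbb{RP}^4$,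 so it has constant sign. If it is negative, replace $g$ by its composite (on the right) with $-1$ on one trivial summand of $P$; this fixes $e$. So we may assume $\det g>0$.

**Step 5: the glued bundle and its zero count.** This step shows $w_5\ne0$ for the bundle of Section 4. Let
$$W=V^{top}\times[0,1]\big/\big((u,0)\sim(gu,1)\big)\quad\text{over}\quad T=\mathbb{RP}^4\times S^1,$$
a bundle of rank $5$ on a closed connected $5$-manifold. Since $w_1(2\lambda\oplus3)=0$, $V^{top}$ is orientable, and as $\det g>0$, $W$ is orientable.

Follow the sections $(\tau s,1)$, $0\le\tau\le1$, from $e$ to $(s,1)$, and then $(s,\,1-2\tau(1-b))$, $0\le\tau\le1$, from $(s,1)$ to $(s,2b-1)=v$. The path starts at $e$ and ends at $v=g(e)$, so it defines a continuous section $\sigma$ of $W$. In the first half the last component is $1$ and there are no zeros. In the second half a zero needs $s=0$; on $Z'$ the last component is $1$, and at $y_0$ it is $1-2\tau$. So $\sigma$ has exactly one zero, $z=(y_0,\tau=\frac12)$. Near $z$ it is smooth. Its derivative at $z$ is block triangular, with blocks the derivative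 of $s$ at $y_0$ and $\partial_\tau(1-2\tau)=-2$, so it is invertible.

Let $U\in H^5(W,W\setminus0;\mathbb F_2)$ be the Thom class. Then $w_5(W)$ is the image of $\sigma^*U\in H^5(T,T\setminus z;\mathbb F_2)=\mathbb F_2$ in $H^5(T;\mathbb F_2)$. Near $z$, in a local trivialization, $\sigma$ is a local diffeomorphism to the fiber, on which $U$ restricts to the generator; so $\sigma^*U$ is the generator. As $T$ is a closed connected manifold, $H^5(T,T\setminus z;\mathbb F_2)\to H^5(T;\mathbb F_2)$ is an isomorphism. Hence
$$w_5(W)\neq0.\tag{1}$$

**Step 6: the twist forces $w_5=0$.** This step computes $w_5(W)$ a second time. Let $h,\theta$ generate $H^1(\mathbb{RP}^4;\mathbb F_2)$ and $H^1(S^1;\mathbb F_2)$, so $H^*(T;\mathbb F_2)=\mathbb F_2[h,\theta]/(h^5,\theta^2)$. The restriction of $w(W)$ to $\mathbb{RP}^4$ is $w(2\lambda\oplus3)=(1+h)^2=1+h^2$, and $w_1(W)=0$ by orientability. So $w_2(W)=h^2+\alpha\theta h$ with $\alpha\in\mathbb F_2$. Recall Wu's formulas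
$$Sq^1w_2=w_1w_2+w_3,\qquad Sq^2w_3=w_2w_3+w_1w_4+w_5.$$
We have $Sq^1h^2=2h^3=0$ and $Sq^1(\theta h)=\theta^2h+\theta h^2=\theta h^2$, so $w_3=\alpha\theta h^2$. Next, $Sq^2(\theta h^2)=\theta\,Sq^2h^2+Sq^1\theta\,Sq^1h^2=\theta h^4$, and $w_2w_3=(h^2+\alpha\theta h)\alpha\theta h^2=\alpha\theta h^4$. Therefore
$$w_5=Sq^2w_3+w_2w_3=\alpha\theta h^4+\alpha\theta h^4=0,$$
contradicting (1). Hence $Q\not\cong P$ although $Q\oplus A\cong P\oplus A$, and $P$ is not cancellative. This proves Theorem 1. $\blacksquare$

**Remark (the free module on the same ring).** If $V$ is free, Step 6 starts from $w_2(W)=\alpha\theta h$ and gives $w_3=\alpha\theta h^2$, $w_2w_3=0$ and $w_5=\alpha\theta h^4$, which may be nonzero. It does occur: let $g$ be $R_x$ composed on the right with $-1$ on a line orthogonal to $\epsilon$, so that $\det g=1$ and $g(\epsilon)=r$. The path $(1-\tau)\epsilon+\tau r(x)$ vanishes only at $([\epsilon],\frac12)$, where its derivative is $-u$ in the direction $u\perp\epsilon$ and $-2\epsilon$ in the direction $\tau$. So $w_5\ne0$. In the twisted case the term $h^2$ in $w_2$ contributes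 a second $\alpha\theta h^4$, which cancels the first.

## 6. A norm form without zeros over a field whose finite extensions have $3$-power degree

We now build the ring of Theorem 2. Fix $d\ge3$.

A *pro-$3$-Sylow subgroup* of a profinite group $G$ is a closed pro-$3$ subgroup $H$ such that every open subgroup containing $H$ has index prime to $3$; it exists. If $G$ is the absolute Galois group of a field $k_0$ of characteristic $0$, Galois theory translates this as follows for the fixed field $k_0^{(3)}$ of $H$: every finite extension of $k_0^{(3)}$ has degree a power of $3$, and every finite subextension of $k_0^{(3)}/k_0$ has degree prime to $3$.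

Example. Over such a field $k_0^{(3)}$ every polynomial of degree prime to $3$ has a root, because its irreducible factors have $3$-power degree, so one of them is linear. In particular every element is a square.

**The field $k_1$ and the form $F$.** Let $k_1$ be the fixed field of a pro-$3$-Sylow subgroup of $\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$. Choose $m$ with $q:=3^m\ge d+1$. The group $\mathrm{Gal}(\mathbb Q(\zeta_{3^{m+1}})/\mathbb Q)$ is cyclic of order $2\cdot3^m$; let $K\subset\mathbb Q(\zeta_{3^{m+1}})$ be cyclic of degree $q$ over $\mathbb Q$. The degree of $K\cap k_1$ over $\mathbb Q$ is both a power of $3$ and prime to $3$, so $K\cap k_1=\mathbb Q$. As $K/\mathbb Q$ is Galois, $E=Kk_1$ has degree $q$ over $k_1$. Since $d+1\le q$ we may choose $\varepsilon_0,\dots,\varepsilon_d\in E$ linearly independent over $k_1$, and put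
$$F=N_{E/k_1}(\varepsilon_0x_0+\dots+\varepsilon_dx_d)\in k_1[x_0,\dots,x_d].$$
This is a form of degree $q$. For $x\in k_1^{d+1}\setminus0$ the element $\sum\varepsilon_ix_i$ is nonzero, so $F(x)\ne0$.

Example (with two variables, $q=3$). Let $\alpha=2\cos(2\pi/9)$, a root of $t^3-3t+1$. Then $N(x_0+\alpha x_1)=x_0^3-3x_0x_1^2-x_1^3$. Its zero locus in $\mathbb P^1$ over $k_1$ is one closed point of degree $3$, since $\alpha$ generates the cubic subfield of $\mathbb Q(\zeta_9)$, which has degree $3$ over $k_1$ after adjoining.

Put $S_0=\{F=0\}\subset\mathbb P^d_{k_1}$ and $X_0=\mathbb P^d_{k_1}\setminus S_0=\mathrm{Spec}\,A_0$, where $A_0$ is the degree $0$ part of $k_1[x_0,\dots,x_d][1/F]$. A closed point of $S_0$ has $3$-power degree over $k_1$, and the degree is not $1$. So *every closed point of $S_0$ has degree divisible by $3$.* Let $y_0=[1:0:\dots:0]\in X_0(k_1)$.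

**The field $k$ and the ring $A$.** Let $k$ be the fixed field of a pro-$3$-Sylow subgroup of the absolute Galois group of $k_1(w)$, with $w$ an indeterminate. Every finite extension of $k$ has $3$-power degree, and $k$ is the union of finite extensions $k'/k_1(w)$ of degree prime to $3$. Put
$$A=A_0\otimes_{k_1}k,\qquad X=\mathrm{Spec}\,A\subset\mathbb P^d_k,\qquad L=\mathcal O(1)|_X,\qquad P=L\oplus L^{-1}\oplus A^{d-2}.$$
Then $A$ is a smooth affine $k$-domain of dimension $d$ and $\wedge^dP\cong A$.

Three features will be used. The divisibility of degrees on $S_0$ makes degrees of zero-cycles well defined modulo $3$ on the affine variety $X_0$. The element $w\in k$ is a unit, but it has a zero on curves with function field $k'$; this produces a zero of a section where $A$ sees none. And all residue fields of closed points of $X$ are closed under square roots; this will make $A^d$ cancellative.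

## 7. A top Chern class modulo $3$: $P$ is not cancellative

In place of $\mathbb{RP}^4\times S^1$ we use $X_0\times C$ for a curve $C$, in place of $w_5$ the class $c_{d+1}$, and in place of $\mathbb F_2$ degrees modulo $3$.

**Step 1: the vector $v$.** This step writes down a section over $X_0\times\mathbb A^1$ whose only zeros lie over $w=0$. Let $V_0=\mathcal O(1)\oplus\mathcal O(-1)\oplus\mathcal O^{d-2}\oplus\mathcal O$ on $X_0$, let $e=(0,1)$ be the section given by the last summand, and
$$s=\Big(x_1,\ \frac{x_2x_0^{q-2}}F,\ \frac{x_3x_0^{q-1}}F,\dots,\frac{x_dx_0^{q-1}}F\Big),$$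
a section of $\mathcal O(1)\oplus\mathcal O(-1)\oplus\mathcal O^{d-2}$. On $\{x_0\ne0\}$ its zero scheme is $x_1=\dots=x_d=0$, the reduced point $y_0$. So $y_0$ is open and closed in the zero scheme of $s$, which is therefore $\{y_0\}\sqcup Z'$ with $Z'$ closed in $X_0$. The ideals of $y_0$ and of the scheme $Z'$ are comaximal, so by the Chinese remainder theorem there is $b\in A_0$ with $b(y_0)=0$ and $b|_{Z'}=1$. Put
$$v=(s,\ w+(1-w)b),$$
a section of $V_0$ over $X_0\times\mathbb A^1=\mathrm{Spec}\,A_0[w]$. On $\{y_0\}\times\mathbb A^1$ its last component is $w$, on $Z'\times\mathbb A^1$ it is $w+(1-w)=1$. So the zero scheme of $v$ is $\{y_0\}\times\{w=0\}$. Over $A_0[w,w^{-1}]$ there are no zeros, and since $w$ is a unit of $k$, $v$ is unimodular in $V=P\oplus A$. Let $Q=V/Av$, so $Q\oplus A\cong P\oplus A$. Suppose $Q\cong P$. By Lemma 1 there is $g\in\mathrm{Aut}_A(V)$ with $g(e)=v$.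

**Step 2: spreading $g$ out over a curve.** This step finds a curve with a rational point where $w$ vanishes to order prime to $3$. Only finitely many elements of $k$ occur in $g$ and $g^{-1}$, so both are defined over $A_0\otimes_{k_1}k'$ for a finite subextension $k'/k_1(w)$ of $k$, of degree prime to $3$. The relations $gg^{-1}=g^{-1}g=1$ and $g(e)=v$ hold there because $A_0\otimes k'\subset A_0\otimes k$. Let $k_1'$ be the algebraic closure of $k_1$ in $k'$. Then $[k_1':k_1]$ is a power of $3$, and it equals $[k_1'(w):k_1(w)]$, which divides $[k':k_1(w)]$, prime to $3$. So $k_1'=k_1$. Let $C$ be the smooth projective geometrically integral curve over $k_1$ with function field $k'$. The points $t$ of $C$ over $w=0$ satisfy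
$$\sum_{t\mid(w=0)}\rho_tf_t=[k':k_1(w)],$$
with $\rho_t$ the ramification indices and $f_t$ the residue degrees. The right side is prime to $3$, so some $\rho_tf_t$ is prime to $3$. As $f_t$ is a power of $3$, $f_t=1$. So $t$ is a $k_1$-rational point and $\rho:=\rho_t=\mathrm{ord}_t(w)$ is prime to $3$.

Choose an open neighborhood $U$ of $t$ in $C$ such that $w$ is regular on $U$ and invertible on $U\setminus t$, and such that the finitely many functions of $k'$ occurring in $g,g^{-1}$ are regular on $U\setminus t$. Then $g,g^{-1}$ are mutually inverse automorphisms of $V_0$ over $X_0\times(U\setminus t)$ with $g(e)=v$.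

**Step 3: gluing, and the first computation of $c_{d+1}$.** This step is the analogue of the count of zeros. Glue the pullback of $V_0$ to $X_0\times(C\setminus t)$ with the pullback of $V_0$ to $X_0\times U$ along $X_0\times(U\setminus t)$ by $g$. The result is a vector bundle $W$ of rank $d+1$ on the smooth $(d+1)$-dimensional variety $X_0\times C$. Since $g(e)=v$, the section $e$ on $X_0\times(C\setminus t)$ and the section $v$ on $X_0\times U$ glue to a section of $W$. The section $e$ has no zeros, so by Step 1 the zero scheme is $\{y_0\}\times\mathrm{Spec}(\mathcal O_{C,t}/w)$, of codimension $d+1$ and length $\rho$. As the codimension equals the rank and $X_0\times C$ is smooth, the section is regular, and by Fulton, *Intersection Theory*, Prop. 14.1,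
$$c_{d+1}(W)=\rho\,[(y_0,t)]\quad\text{in } CH_0(X_0\times C).$$

Degrees make sense modulo $3$. Indeed $CH_0(X_0\times C)=CH_0(\mathbb P^d\times C)/\mathrm{im}\,CH_0(S_0\times C)$. A closed point of $S_0\times C$ lies over a closed point of $S_0$, so its degree is divisible by $3$. Hence the degree map of the projective variety $\mathbb P^d\times C$ induces $\deg:CH_0(X_0\times C)\to\mathbb Z/3$. As $(y_0,t)$ is rational,
$$\deg c_{d+1}(W)=\rho\not\equiv0\pmod3.\tag{2}$$

**Step 4: the second computation, in $K_0$.** This step uses that $W$ differs from $V_0$ only along $X_0\times t$. On $X_0\times(C\setminus t)$ the two bundles agree. All schemes here are regular, so by localization $[W]-[V_0]$ is in the image of $i_*:K_0(X_0)=K_0(X_0\times t)\to K_0(X_0\times C)$. The restriction $K_0(\mathbb P^d)\to K_0(X_0)$ is onto, and $K_0(\mathbb P^d)$ is generated by the classes $[\mathcal O(j)]$, $j\in\mathbb Z$. The exact sequence $0\to\mathcal O_C(-t)\to\mathcal O_C\to\mathcal O_t\to0$ gives $i_*[\mathcal O(j)]=[\mathcal O(j)]-[\mathcal O(j)\boxtimes\mathcal O_C(-t)]$. So there are integers $m_j$,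 almost all $0$, with
$$[W]=[V_0]+\sum_jm_j\big([\mathcal O(j)]-[\mathcal O(j)\boxtimes\mathcal O_C(-t)]\big).$$
Let $h=c_1(\mathcal O(1))$ and $\theta=[X_0\times t]$; $\theta^2=0$ because $\theta$ is pulled back from the curve $C$. The total Chern class is multiplicative, and
$$\frac{1+jh}{1+jh-\theta}=\Big(1-\frac{\theta}{1+jh}\Big)^{-1}=1+\frac\theta{1+jh},\qquad c(V_0)=(1+h)(1-h)=1-h^2.$$
Using $\theta^2=0$ again,
$$c(W)=(1-h^2)\Big(1+\theta\sum_j\frac{m_j}{1+jh}\Big).$$
Since $d+1>2$, the part $1-h^2$ alone does not reach degree $d+1$. The coefficient of $h^d$ in $(1-h^2)\sum_i(-j)^ih^i$ is $(-j)^d-(-j)^{d-2}=(-j)^{d-2}(j^2-1)$. Hence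
$$c_{d+1}(W)=\Big(\sum_jm_j\,(-j)^{d-2}(j^2-1)\Big)h^d\theta.\tag{3}$$
Since $d\ge3$, each $(-j)^{d-2}(j^2-1)$ is divisible by $j(j^2-1)=(j-1)j(j+1)$, hence by $3$. As $\deg(h^d\theta)=1$, we get $\deg c_{d+1}(W)\equiv0\pmod3$, contradicting (2). Hence $Q\not\cong P$, and *$P$ is not cancellative*.

**Remark (where the twist and $d\ge3$ enter).** For $V_0$ free, the factor $1-h^2$ is replaced by $1$, and the coefficient in (3) becomes $\sum_jm_j(-j)^d$, which is not always divisible by $3$: take $m_1=1$ and all other $m_j=0$. So there is no contradiction for $A^d$. For $d=2$ the coefficient in (3) is $\sum_jm_j(j^2-1)$, whose $j=0$ term is $-m_0$, and the argument stops.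

## 8. Milnor and Milnor–Witt $K$-theory, and $\mathbb A^1$-homotopy classes of maps

It remains to show that $A^d$ is cancellative. Over $\mathbb{RP}^4$ we used Hopf's theorem: maps to $S^4$ are classified by a cohomology class. The algebraic replacement of the sphere is $Y=\mathbb A^{d+1}_k\setminus0$, pointed by $e_0=(1,0,\dots,0)$, since a unimodular vector in $A^{d+1}$ is a morphism $X\to Y$.

**Definition 4 (Milnor $K$-theory).** For a field $\kappa$, $K^M_*(\kappa)$ is the tensor algebra of the group $\kappa^*$ modulo the relations $\{u\}\{1-u\}=0$; so $K^M_0(\kappa)=\mathbb Z$ and $K^M_1(\kappa)=\kappa^*$. The unramified sheaf $K^M_n$ on smooth $k$-schemes $Z$ has cohomology computed by the Gersten complex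
$$\bigoplus_{x\in Z^{(0)}}K^M_n(\kappa(x))\to\bigoplus_{x\in Z^{(1)}}K^M_{n-1}(\kappa(x))\to\cdots\to\bigoplus_{x\in Z^{(i)}}K^M_{n-i}(\kappa(x))\to\cdots$$
where $Z^{(i)}$ is the set of points of codimension $i$. The differential from $K_1^M$ to $K_0^M$ is the order of vanishing. The terms at points of a closed subset $Z_0$ compute the cohomology $H^*_{Z_0}(Z,K^M_n)$ with supports, and the localization sequence comes from the resulting exact sequence of complexes.

Examples. The end of the complex for $n=i$ shows $H^n(Z,K^M_n)=CH^n(Z)$. For $Z=\mathbb A^2\setminus0$ with coordinates $x,y$, the element $x\in\kappa(D)^*$ on $D=\{y=0\}$ has no zeros or poles on $D\setminus0$, so it defines a class in $H^1(\mathbb A^2\setminus0,K_2^M)$; its boundary at the origin is $\mathrm{ord}_0(x)=1$ (up to the sign conventions).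

**Definition 5 (Milnor–Witt $K$-theory).** For a field $\kappa$, $K^{MW}_*(\kappa)$ is the graded ring generated by symbols $[u]$ of degree $1$, $u\in\kappa^*$, and $\eta$ of degree $-1$, with relations $[u][1-u]=0$, $[uv]=[u]+[v]+\eta[u][v]$, $\eta[u]=[u]\eta$ and $\eta(2+\eta[-1])=0$. One has $K^{MW}_*/\eta=K^M_*$, and $K^{MW}_0(\kappa)$ is the Grothendieck–Witt ring, with $\langle u\rangle=1+\eta[u]$ the class of the form $uX^2$.

Example. Over $\mathbb R$, $\langle-1\rangle\ne1$, so $\eta[-1]\ne0$. Over $\mathbb C$ every $u$ is a square, so $\langle u\rangle=1$ and $\eta[u]=0$.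

For a one-dimensional $\kappa$-vector space $\Lambda$ there is a twisted group $K_j^{MW}(\kappa;\Lambda)$; a basis of $\Lambda$ identifies it with $K_j^{MW}(\kappa)$, compatibly with the projections to $K^M_j(\kappa)$.

**Definition 6 ($\mathbb A^1$-homotopy classes).** $[X,Z]_{\mathbb A^1}$ is the set of maps from $X$ to $Z$ in the $\mathbb A^1$-homotopy category of smooth $k$-schemes, built from simplicial Nisnevich sheaves by inverting the projections $X\times\mathbb A^1\to X$; $\pi_n^{\mathbb A^1}$ denotes the homotopy sheaves.

Example. Two morphisms $X\to Z$ that are the restrictions to $0$ and $1$ of a morphism $X\times\mathbb A^1\to Z$ have the same class. So $v$ and $Gv$ have the same class in $[X,Y]_{\mathbb A^1}$ if $G=1+cE_{ij}$ with $i\ne j$ is elementary: use $1+\tau cE_{ij}$.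

We use the following published facts; note that $k$ is perfect, of characteristic $0$.

* **(F1)** (Morel, *$\mathbb A^1$-Algebraic Topology over a Field*, LNM 2052, Thm 8.1; Asok–Hoyois–Wendt, *Affine representability results in $\mathbb A^1$-homotopy theory I*, Duke Math. J. 166 (2017).) For $X$ smooth affine over $k$, isomorphism classes of rank $r$ vector bundles on $X$ are in natural bijection with $[X,BGL_r]_{\mathbb A^1}$; a bundle corresponds to its classifying map.
* **(F2)** (Morel, Thm 6.40.) $Y$ is $(d-1)$-$\mathbb A^1$-connected and $\pi_d^{\mathbb A^1}(Y)=K^{MW}_{d+1}$.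
* **(F3)** (Morel, Ch. 5; Rost, *Chow groups with coefficients*, Doc. Math. 1 (1996).) On smooth $k$-schemes, $H^*(-,K^{MW}_n)$ and $H^*(-,K^M_n)$ are computed by the Rost–Schmid and Gersten complexes, Zariski and Nisnevich cohomology agree, and these groups are homotopy invariant. Pullback along flat (in particular étale) morphisms is given by flat pullback of Gersten complexes. The projection $K^{MW}_n\to K^M_n$ induces a map from the Rost–Schmid to the Gersten complex.

The Rost–Schmid complex has the same shape as the Gersten complex, with $K^{MW}_{n-i}(\kappa(x);\Lambda_x)$ in place of $K^M_{n-i}(\kappa(x))$, for certain one-dimensional spaces $\Lambda_x$.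

**Notation.** For a unit $u$ on a smooth $Z$, multiplication by $\{u\}$ is a map of sheaves $K^M_d\to K^M_{d+1}$ on $Z$. It induces $CH^d(Z)=H^d(Z,K^M_d)\to H^d(Z,K^M_{d+1})$, $z\mapsto\{u\}\cdot z$, natural under arbitrary pullbacks. On Gersten complexes it is termwise multiplication by $\{u\}$, up to sign. So for an integral closed $D\subset Z$ of codimension $d$, the class $\{u\}\cdot[D]$ is represented, up to sign, by $u|_D\in\kappa(D)^*$. The class in the example after Definition 4 is the case $d=1$ of such classes, with $u=x$, if one restricts to the open set where $x\ne0$.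

## 9. Classification of unimodular vectors by $H^d(X,K^M_{d+1})$: $A^d$ is cancellative

Write $\mathcal M=K^M_{d+1}$. The plan is to attach to each unimodular $v$ a class in $H^d(X,\mathcal M)$ that determines $A^{d+1}/Av$ (Steps 1 and 2), to show that every class in this group has the form $\{a\}\cdot[y_0]$ with $a\in k^*$ (Step 3), and to realize each such class by a vector that is the first column of an invertible matrix (Step 4).

**Step 1: $A^{d+1}/Av$ depends only on a class in $H^d(X,K^{MW}_{d+1})$.** This step replaces Hopf's theorem. On $Y$ let $\mathcal Q=\mathcal O^{d+1}/\mathcal O$ be the rank $d$ quotient by the tautological section. For unimodular $v$, viewed as $v:X\to Y$, the module $A^{d+1}/Av$ corresponds to $v^*\mathcal Q$, whose classifying map is $v$ followed by the classifying map $Y\to BGL_d$ of $\mathcal Q$. By (F1) the isomorphism class of $A^{d+1}/Av$ depends only on $[v]\in[X,Y]_{\mathbb A^1}$.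

Let $P_n$ be the Postnikov stages, in simplicial Nisnevich sheaves, of an $\mathbb A^1$-fibrant model of $Y$, and $\pi_n=\pi_n^{\mathbb A^1}(Y)$. By (F2), $P_d=K(K^{MW}_{d+1},d)$, and the map $Y\to P_d$ is a class $\Xi\in H^d(Y,K^{MW}_{d+1})$. Since $d-1\ge1$, $Y$ is $\mathbb A^1$-simply connected, so for $n>d$ there are fiber sequences $P_n\to P_{n-1}\to K(\pi_n,n+1)$. They give fiber sequences of (derived) mapping spaces
$$\mathrm{map}(X,P_n)\to\mathrm{map}(X,P_{n-1})\to\mathrm{map}(X,K(\pi_n,n+1)).$$
The last space has $\pi_0=H^{n+1}(X,\pi_n)$ and $\pi_1=H^n(X,\pi_n)$. Both vanish for $n>d$, because $X$ has Nisnevich cohomological dimension at most $d$. As $\pi_0=0$, every component of $\mathrm{map}(X,P_{n-1})$ lifts. As $\pi_1=0$, the lift is unique up to homotopy, and the map on $\pi_1$ is onto at every base point. So $\mathrm{map}(X,P_n)\to\mathrm{map}(X,P_{n-1})$ is bijective on $\pi_0$ and surjective on $\pi_1$ for all $n>d$.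

The Postnikov tower converges (Morel–Voevodsky, *$\mathbb A^1$-homotopy theory of schemes*, §2.1). In the Milnor sequence for $\pi_0$ of the limit, the $\lim^1$-terms vanish because the transition maps on $\pi_1$ are onto. Hence
$$[X,Y]_{\mathbb A^1}\to\pi_0\,\mathrm{map}(X,P_d)=H^d(X,K^{MW}_{d+1}),\qquad v\mapsto v^*\Xi,$$
is bijective. In particular, *the isomorphism class of $A^{d+1}/Av$ depends only on $v^*\Xi$.*

**Step 2: passing to Milnor $K$-theory.** This step uses the choice of $k$ to replace $K^{MW}_{d+1}$ by $\mathcal M$. Let $p:K^{MW}_{d+1}\to\mathcal M$ be the projection.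

*Claim: $p_*:H^d(X,K^{MW}_{d+1})\to H^d(X,\mathcal M)$ is an isomorphism.* By (F3) the source is the cokernel of a map
$$\bigoplus_xK_2^{MW}(\kappa(x);\Lambda_x)\to\bigoplus_yK_1^{MW}(\kappa(y);\Lambda_y),$$
with $x$ running over the points of codimension $d-1$ and $y$ over the closed points. The target is the cokernel of the same kind of map with $K_2^M(\kappa(x))$ and $K_1^M(\kappa(y))$. On the left-hand groups the projection $K_2^{MW}\to K_2^M$ is onto. On the right-hand groups it is an isomorphism: $\kappa=\kappa(y)$ is a finite extension of $k$, so all its finite extensions have odd degree. It has no quadratic extension, and every $u\in\kappa^*$ is a square. Hence $1+\eta[u]=\langle u\rangle=1$, that is, $\eta[u]=0$. Now $K_2^{MW}(\kappa)$ is generated by the elements $\eta^m[u_1]\cdots[u_{m+2}]$, so $\eta K_2^{MW}(\kappa)=0$, and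
$$K_1^{MW}(\kappa)=K_1^{MW}(\kappa)/\eta K_2^{MW}(\kappa)=K_1^M(\kappa).$$
A map of two-term complexes that is onto on sources and bijective on targets is an isomorphism on cokernels.

*Claim: $H^d(Y,\mathcal M)$ is infinite cyclic.* By homotopy invariance $H^i(\mathbb A^{d+1},\mathcal M)=H^i(\mathrm{Spec}\,k,\mathcal M)=0$ for $i>0$. So the boundary map
$$\partial:H^d(Y,\mathcal M)\to H^{d+1}_{\{0\}}(\mathbb A^{d+1},\mathcal M)=K^M_0(k)=\mathbb Z$$
of the localization sequence is an isomorphism. Let $\xi$ be the generator with $\partial\xi=1$.

*Claim: the isomorphism class of $A^{d+1}/Av$ depends only on $v^*\xi\in H^d(X,\mathcal M)$.* Write $p_*\Xi=n\xi$ with $n\in\mathbb Z$. If $v^*\xi=v'^*\xi$, then $p_*(v^*\Xi)=n\,v^*\xi=n\,v'^*\xi=p_*(v'^*\Xi)$. As $p_*$ is injective on $X$, $v^*\Xi=v'^*\Xi$, and Step 1 applies.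

**Step 3: every class in $H^d(X,\mathcal M)$ is $\{a\}\cdot[y_0]$.** This step bounds the set of classes that can occur. For a $k$-scheme $Z$ of finite type let
$$\mathcal H(Z)=\mathrm{coker}\Big(\bigoplus_{\dim x=1}K_2^M(\kappa(x))\to\bigoplus_{\dim y=0}K_1^M(\kappa(y))\Big).$$
If $Z_0\subset Z$ is closed, the sequence $\mathcal H(Z_0)\to\mathcal H(Z)\to\mathcal H(Z\setminus Z_0)\to0$ is exact. Surjectivity on the right is clear; if an element becomes a boundary on $Z\setminus Z_0$, lift the $K_2^M$-elements bounding it to the same points of $Z$, and subtract; what remains is supported on $Z_0$.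

By the Gersten complex $H^d(X,\mathcal M)=\mathcal H(X)$, a quotient of $\mathcal H(\mathbb P^d_k)$. For $n\ge1$, $\mathcal H(\mathbb A^n)=H^n(\mathbb A^n,K^M_{n+1})=0$ by homotopy invariance. Take a flag of linear subspaces $\{y_0\}=\mathbb P^0\subset\mathbb P^1\subset\dots\subset\mathbb P^d$. Since $\mathbb P^n\setminus\mathbb P^{n-1}=\mathbb A^n$, the maps
$$k^*=\mathcal H(\{y_0\})\to\mathcal H(\mathbb P^1)\to\dots\to\mathcal H(\mathbb P^d)$$
are all surjective. So every element of $H^d(X,\mathcal M)$ is represented by an element of $k^*$ at $y_0$. Such a class is $\pm\{a\}\cdot[y_0]$, and a sign can be absorbed by replacing $a$ with $a^{-1}$. Hence every element of $H^d(X,\mathcal M)$ is of the form $\{a\}\cdot[y_0]$ with $a\in k^*$.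

**Step 4: completable vectors realizing every class.** This step replaces the reflections $R_x$ of Section 5. Let $\varphi_j=\frac1q\,\partial F/\partial x_j$, so $\sum_jx_j\varphi_j=F$ by Euler. The matrix
$$\pi=\Big(\frac{x_i\varphi_j}F\Big)_{0\le i,j\le d}$$
has entries of degree $0$, so in $A$. It is idempotent, because $\sum_lx_i\varphi_lx_l\varphi_j/F^2=x_i\varphi_j/F$, and at each point $x$ its image is the line spanned by $x$. For $a\in k^*$ let
$$g_a=1+(a-1)\pi,\qquad v_a=g_ae_0.$$
Since $\pi^2=\pi$, $g_ag_{a'}=g_{aa'}$, so $g_a\in GL_{d+1}(A)$ with inverse $g_{a^{-1}}$. Hence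
$$A^{d+1}/Av_a\cong A^{d+1}/Ae_0\cong A^d.\tag{4}$$
(With $F$ replaced by $N$ and $q$ by $2$, one has $\varphi_j=x_j$, and $g_{-1}$ is the reflection $R_x$.)

*Claim: there is a sign $\epsilon=\pm1$ such that $v_a^*\xi=\epsilon\,\{a\}\cdot[y_0]$ for all $a\in k^*$.* To treat all $a$ at once, let $a$ now be the coordinate on $\mathbb A^1$ and consider
$$f:X\times\mathbb A^1\to\mathbb A^{d+1},\qquad f(x,a)=e_0+(a-1)\pi_xe_0.$$

First we locate $f^{-1}(0)$. If $a\ne0$, then $f=(1+(a-1)\pi_x)e_0\ne0$, since the matrix is invertible. If $a=0$, then $f=(1-\pi_x)e_0$ vanishes iff $e_0$ is in the image of $\pi_x$, that is, on the line $x$, that is, $x=y_0$. So $f^{-1}(0)$ is supported at the $k$-rational point $z_0=(y_0,0)$. In the chart $x_0=1$,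
$$f_i=(a-1)\,x_i\,\frac{\varphi_0}F\quad(i\ge1),\qquad f_0=1+(a-1)\frac{\varphi_0}F=a-(a-1)\sum_{i\ge1}\frac{x_i\varphi_i}F,$$
where we used $\varphi_0=F-\sum_{i\ge1}x_i\varphi_i$; in particular $\varphi_0/F=1$ at $y_0$. At $z_0$ we get, for $i,j\ge1$,
$$\frac{\partial f_i}{\partial x_j}=-\delta_{ij},\qquad\frac{\partial f_i}{\partial a}=0,\qquad\frac{\partial f_0}{\partial a}=1.$$
So the Jacobian at $z_0$ is invertible, $f$ is étale on a neighborhood $\Omega$ of $z_0$, and the scheme $f^{-1}(0)$ is the reduced point $z_0$. By excision we may compute on $\Omega$, and by étale pullback of Gersten complexes, $f^*$ maps $1\in H^{d+1}_{\{0\}}(\mathbb A^{d+1},\mathcal M)=K_0^M(k)$ to $1\in H^{d+1}_{z_0}(X\times\mathbb A^1,\mathcal M)=K_0^M(\kappa(z_0))$.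

Next we compute a boundary. Let $c'=f^*\xi\in H^d((X\times\mathbb A^1)\setminus z_0,\mathcal M)$ and let $c$ be its restriction to $X\times\mathbb G_m$. By naturality of localization sequences, $c'$ has boundary $1\in H^{d+1}_{z_0}(X\times\mathbb A^1,\mathcal M)$. Enlarging supports from $z_0$ to $X\times0$, the boundary of $c$ in
$$H^{d+1}_{X\times0}(X\times\mathbb A^1,\mathcal M)=H^d(X,K^M_d)=CH^d(X)$$
is $[y_0]$. (The points of codimension $i$ in $X\times0$ have codimension $i+1$ in $X\times\mathbb A^1$ and carry $K^M_{d-i}$; this is the first equality.)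

Now compare with an explicit class. Let $pr:X\times\mathbb G_m\to X$ and $c_0=\{a\}\cdot pr^*[y_0]\in H^d(X\times\mathbb G_m,\mathcal M)$. As $pr^*[y_0]=[y_0\times\mathbb G_m]$, $c_0$ is represented up to sign by $a\in k(a)^*$ at the generic point of $y_0\times\mathbb G_m$. Its residue at $z_0$ is $\mathrm{ord}_0(a)=1$ up to sign, and it has no other residues on $y_0\times\mathbb A^1$. So $\partial c_0=\pm[y_0]$. Choose the sign $\epsilon$ with $\partial(c-\epsilon c_0)=0$. By the localization sequence, $c-\epsilon c_0$ is the restriction of a class in $H^d(X\times\mathbb A^1,\mathcal M)$, and by homotopy invariance that class is the pullback of some $\beta\in H^d(X,\mathcal M)$. So $c-\epsilon c_0=pr^*\beta$.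

Restrict to $X\times\{1\}$. There $f$ is the constant map $e_0$, which factors through $\mathrm{Spec}\,k$; since $H^d(\mathrm{Spec}\,k,\mathcal M)=0$, $c$ restricts to $0$. By naturality $c_0$ restricts to $\{1\}\cdot[y_0]=0$. And $pr^*\beta$ restricts to $\beta$. Hence $\beta=0$ and $c=\epsilon c_0$. Finally restrict to $X\times\{a_0\}$ with $a_0\in k^*$, where $f$ is $v_{a_0}$: this gives $v_{a_0}^*\xi=\epsilon\,\{a_0\}\cdot[y_0]$, with the same $\epsilon$ for all $a_0$. The claim is proved.

**Step 5: every unimodular vector has free quotient.** This step combines the previous ones. Let $v\in A^{d+1}$ be unimodular. By Step 3, $v^*\xi=\{\gamma\}\cdot[y_0]$ for some $\gamma\in k^*$. With $a=\gamma^{\epsilon}$, Step 4 gives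
$$v_a^*\xi=\epsilon\,\{\gamma^\epsilon\}\cdot[y_0]=\epsilon^2\{\gamma\}\cdot[y_0]=\{\gamma\}\cdot[y_0]=v^*\xi.$$
By Step 2 and (4), $A^{d+1}/Av\cong A^{d+1}/Av_a\cong A^d$. By Lemma 2, $A^d$ is cancellative. Together with Section 7 this proves Theorem 2. $\blacksquare$

## 10. The dimensions in which the implication holds

*Proof of the Corollary.* For $d=0$ and $d=1$ the implication was checked by hand in Section 2. For $d=2$ it is Bhatwadekar's theorem, applied with $\wedge^2(P)\oplus A\cong A^2$. For every $d\ge3$ the ring $A$ and the module $P=L\oplus L^{-1}\oplus A^{d-2}$ of Theorem 2 violate it: $\dim A=d$, $A^d$ is cancellative, $P$ has rank $d$ and trivial determinant, and $P$ is not cancellative. $\square$
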